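# Harmonic maps between annuli and the bound $R_*/r_*>\cosh(|d|L)$

## Squeezing the annulus $\tfrac12<|z|<2$ harmonically

For $0<r<R<\infty$ write $A(r,R)=\{z\in\mathbb C: r<|z|<R\}$ and, for $\sigma>0$, $\mathbb T_\sigma=\{z:|z|=\sigma\}$. A harmonic map is a complex-valued function $h$ with $\Delta h=4\,\partial^2h/\partial z\,\partial\bar z=0$. It need not be injective. Start with
$$h(z)=\frac12\Big(z+\frac1{\bar z}\Big),\qquad \tfrac12<|z|<2 .$$
It is a holomorphic function plus an antiholomorphic one, hence harmonic. In polar form $z=te^{i\theta}$ we have $1/\bar z=t^{-1}e^{i\theta}$, so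
$$h(te^{i\theta})=\tfrac12\,(t+t^{-1})\,e^{i\theta},\qquad |h|=\tfrac12(t+t^{-1}).$$
As $t$ runs from $\frac12$ to $2$, the modulus falls from $\frac54$ to $1$ at $t=1$ and climbs back to $\frac54$. Each circle is sent to a circle and is traversed once, so the image winds once around $0$. A domain whose radii have ratio $4$ has been folded into $1\le|w|<\frac54$, a ring whose radii have ratio only $\frac54$.

Compare this with a holomorphic $h\colon A(\frac12,2)\to A(r_*,R_*)$ whose image circles wind $d=1$ times around $0$. Put $z=e^{s+i\theta}$ and let $\mu(s)$ be the mean of $\log|h|$ over the circle $|z|=e^s$. Then $\mu'(s)$ is the mean of $\operatorname{Re}(zh'/h)$, which is the real part of $\frac1{2\pi i}\oint\frac{h'}{h}\,dz=1$. So $\mu$ grows by $\log 4$ across the domain, while its values stay between $\log r_*$ and $\log R_*$, and therefore $R_*/r_*\ge 4$. For harmonic maps this argument is not available, because $\log|h|$ is no longer harmonic: in the example above $\log|h|=\log\cosh s$, whose mean has derivative $\tanh s$ and not $1$.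

Can a harmonic map do better than $\frac54$? Without a topological condition certainly: a constant map goes into any annulus. So we require that the image of a circle wind around $0$. Let us test the simplest maps with winding number $d\ge 1$, namely $h=u(s)e^{id\theta}$ on $A(r,R)$, where now $z=\sqrt{rR}\,e^{s+i\theta}$ and $|s|<L$ with
$$L=\frac12\log\frac Rr .$$
Harmonicity says $u''=d^2u$, so $u(s)=a\cosh(ds)+b\sinh(ds)$. If $r_*<|u|<R_*$, then $|a|=|u(0)|>r_*$, and averaging the values at $\pm\ell$ kills the $\sinh$:
$$|a|\cosh(d\ell)=\Big|\frac{u(\ell)+u(-\ell)}2\Big|\le R_* .$$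
Letting $\ell\to L$ gives $R_*>r_*\cosh(dL)$. For $r=\frac12$, $R=2$, $d=1$ we have $L=\log2$ and $\cosh L=\frac54$. So among these maps the example is best possible.

The question is whether this survives for all harmonic maps. It is posed, for the bound $\frac{R_*}{r_*}\ge\frac12\big(\sqrt{R/r}+\sqrt{r/R}\big)=\cosh L$, in Tadeusz Iwaniec, Leonid V. Kovalev, Jani Onninen, "The Nitsche conjecture", arXiv:0908.1253 (2009). The answer is yes.

**Theorem 1.** Let $0<r<R$, $0<r_*<R_*$, and let $h\colon A(r,R)\to A(r_*,R_*)$ be harmonic (not necessarily injective) with winding number $d=\frac1{2\pi i}\int_{\mathbb T_\sigma}\frac{dh}h\ne0$. Put $L=\frac12\log\frac Rr$. Then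
$$\frac{R_*}{r_*}>\cosh(|d|L)=\frac12\Big[\big(\tfrac Rr\big)^{|d|/2}+\big(\tfrac rR\big)^{|d|/2}\Big]\ \ge\ \frac12\Big(\sqrt{\tfrac Rr}+\sqrt{\tfrac rR}\Big).$$

The winding number does not depend on $\sigma\in(r,R)$: it is an integer depending continuously on $\sigma$.

A word on sharpness. The map $\frac12\big(\frac z{\sqrt{rR}}+\frac{\sqrt{rR}}{\bar z}\big)$, our example in general form, takes values in $1\le|w|<\cosh L$ and touches the circle $|w|=1$ along $|z|=\sqrt{rR}$. So it does not map into the open annulus $A(1,\cosh L)$, but it maps into $A(r_*,\cosh L)$ for every $r_*<1$. Hence the constant $\frac12\big(\sqrt{R/r}+\sqrt{r/R}\big)$ cannot be improved. Later we sharpen Theorem 1 to an inequality on an arbitrary circle, with all cases of equality (Theorem 2), and deduce exactly when a map with winding number $d$ exists (Corollary).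

## Fourier coefficients in logarithmic coordinates

Functions on the circle are $2\pi$-periodic functions of $\theta$. We write
$$\langle u\rangle=\frac1{2\pi}\int_0^{2\pi}u\,d\theta,\qquad \|u\|_1=\langle|u|\rangle,\qquad u_n=\langle u\,e^{-in\theta}\rangle,\qquad (K*u)(\theta)=\frac1{2\pi}\int_0^{2\pi}K(t)\,u(\theta-t)\,dt .$$
Recall that $(K*u)_n=K_nu_n$, that $\|K*u\|_1\le\|K\|_1\|u\|_1$, and Parseval's identity $\langle u\bar v\rangle=\sum_nu_n\overline{v_n}$ for $u,v\in L^2$. We call the integers $n$ frequencies.

Fix a radius $\sigma\in(r,R)$ and put $z=\sigma e^{s+i\theta}$. Since $s+i\theta\mapsto\sigma e^{s+i\theta}$ is holomorphic, $h(s,\theta)$ is harmonic in $(s,\theta)$, that is, $h_{ss}+h_{\theta\theta}=0$. Let $h_n(s)$ be the $n$-th Fourier coefficient of $h(s,\cdot)$. Differentiating under the integral and integrating by parts twice in $\theta$,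
$$h_n''=\langle h_{ss}e^{-in\theta}\rangle=-\langle h_{\theta\theta}e^{-in\theta}\rangle=-(in)^2h_n=n^2h_n. \tag{1}$$

**Definition.** A function $g$ on $\mathbb R$ is positive definite if for every choice of finitely many points $x_1,\dots,x_N$ the matrix $[g(x_i-x_j)]$ is positive semidefinite.

For example, $\cos x$ is positive definite: for every real $\xi$ we have $\sum_{i,j}c_i\overline{c_j}e^{i\xi(x_i-x_j)}=\big|\sum_jc_je^{i\xi x_j}\big|^2\ge0$, and $\cos x$ is the average of the cases $\xi=\pm1$. In the same way, every $g(x)=\int\Phi(\xi)e^{i\xi x}d\xi$ with $\Phi\ge0$ integrable is positive definite. The indicator function of $[-1,1]$ is not: for the points $0,1,2$ the matrix is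
$$\begin{pmatrix}1&1&0\\1&1&1\\0&1&1\end{pmatrix},\qquad \det=1\cdot(1-1)-1\cdot(1-0)=-1<0 .$$

## The multiplier $\operatorname{sech}(n\ell)$ and two test functions that fail

Replacing $h$ by $\bar h$ changes $d$ to $-d$ and nothing else, so let $d\ge1$. Take $\sigma=\sqrt{rR}$, so that $|s|<L$. The averaging that settled the case $u(s)e^{id\theta}$ works for each Fourier coefficient: by (1) the even function $\frac12(h_n(s)+h_n(-s))$ solves $y''=n^2y$ with $y(0)=h_n(0)$, $y'(0)=0$, hence
$$\tfrac12\big(h_n(s)+h_n(-s)\big)=h_n(0)\cosh(ns)\qquad(n\in\mathbb Z). \tag{2}$$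
Fix $0<\ell<L$ and put
$$f(\theta)=h(0,\theta),\qquad F(\theta)=\tfrac12\big(h(\ell,\theta)+h(-\ell,\theta)\big),\qquad \kappa_n=\operatorname{sech}(n\ell).$$
Then (2) reads
$$f_n=\kappa_nF_n\qquad(n\in\mathbb Z). \tag{3}$$
We know three things: $|F|\le R_*$; $|f|\ge m:=\min|f|>r_*$; and $f$ winds $d$ times around $0$. We want $m\le\kappa_dR_*$.

The obvious attempt uses the one coefficient with the right factor: $|f_d|=\kappa_d|F_d|\le\kappa_dR_*$. It would finish the proof if $|f_d|\ge m$, and this is false. Take
$$h(z)=\frac{z-\frac12}{1-\frac12z}\qquad\text{on }A(1/R,R),\quad 1<R<2 .$$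
The zero $\frac12$ and the pole $2$ lie off the closed annulus, so $h$ is a bounded harmonic map, bounded away from $0$. On $|z|=1$ we have $|f|=1$, and the winding number is $1$ (one zero and no pole in the disk). But $h(z)=(z-\frac12)\sum_{n\ge0}(z/2)^n=-\frac12+\frac34z+\cdots$, so $f_1=\frac34<1=m$. The attempt yields $R_*\ge\frac34\cosh\ell$, and $\frac34\cosh\ell<\frac34\cosh(\log 2)=\frac{15}{16}$, which is weaker than the trivial $R_*\ge\max|f|=1$.

Let us phrase this as a pairing. For a test function $\psi$ on the circle let $T\psi=\sum_n\kappa_n\psi_ne^{in\theta}$. By Parseval, (3), and the reality of $\kappa_n$,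
$$\langle f\bar\psi\rangle=\sum_n\kappa_nF_n\overline{\psi_n}=\langle F\,\overline{T\psi}\rangle\le R_*\|T\psi\|_1\quad\text{whenever the left side is real}. \tag{4}$$
The attempt was $\psi=e^{id\theta}$. Then $\|T\psi\|_1=\kappa_d\|\psi\|_1$ is exactly what we want, but the left side loses, because $\psi$ does not point in the direction of $f$.

The opposite choice is $\psi=f/|f|$. Now nothing is lost on the left: $\langle f\bar\psi\rangle=\|f\|_1\ge m\|\psi\|_1$. But the right side loses: the inequality $\|T\psi\|_1\le\kappa_d\|\psi\|_1$ is false for general unimodular $\psi$ of winding number $d$. For $d=1$ take $\psi=\frac{e^{i\theta}-c}{1-ce^{i\theta}}$ with $\operatorname{sech}\ell<c<1$; then $\|\psi\|_1=1$, while $\|T\psi\|_1\ge|\langle T\psi\rangle|=\kappa_0|\psi_0|=c>\kappa_1$. The frequency $0$, on which $T$ does not contract at all, spoils the estimate.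

So we want a test function with the argument of $f$ and with no frequencies below $d$. The price we can afford is the condition $|\psi|=1$: in (4) the modulus of $\psi$ is free.

## An analytic function with a prescribed argument

**Lemma 1.** Let $f$ be a smooth nonvanishing function on the circle with winding number $d\ge1$. There is $\psi=e^{id\theta}\varphi$, with $\varphi$ continuous, nowhere zero and $\varphi_n=0$ for $n<0$, such that $f\bar\psi=|f||\psi|$.

**Proof.** The purpose is to complete the argument of $f$, apart from $d\theta$, to an analytic function and exponentiate. Since $f$ winds $d$ times, $f=|f|e^{i(d\theta+\alpha)}$ with $\alpha$ real, smooth and $2\pi$-periodic. Its coefficients satisfy $|\alpha_n|\le C/n^2$ for $n\neq0$ and $\alpha_{-n}=\overline{\alpha_n}$. So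
$$A=\alpha_0+2\sum_{n\ge1}\alpha_ne^{in\theta}$$
converges absolutely, and $\operatorname{Re}A=\alpha_0+\sum_{n\ge1}(\alpha_ne^{in\theta}+\overline{\alpha_n}e^{-in\theta})=\alpha$. Put $\varphi=e^{iA}$. Each power $A^k$ is again an absolutely convergent power series in $e^{i\theta}$, and its coefficients have absolute sum at most $S^k$, where $S$ is the absolute sum of the coefficients of $A$. Hence $\sum_k(iA)^k/k!$ converges uniformly, $\varphi$ is continuous, and $\varphi_n=0$ for $n<0$. As an exponential, $\varphi$ never vanishes. Finally $\varphi/|\varphi|=e^{i\operatorname{Re}A}=e^{i\alpha}$, so with $\psi=e^{id\theta}\varphi$ we get $\psi/|\psi|=f/|f|$, which is the claim. $\square$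

In the example above, $f=e^{i\theta}\,\dfrac{1-\frac12e^{-i\theta}}{1-\frac12e^{i\theta}}=e^{i\theta}\,\dfrac{|1-\frac12e^{i\theta}|^2}{(1-\frac12e^{i\theta})^2}$. One reads off
$$\psi=\frac{e^{i\theta}}{(1-\frac12e^{i\theta})^2}=\sum_{n\ge1}n\,2^{1-n}e^{in\theta},\qquad f=\frac{\psi}{|\psi|},\qquad \|\psi\|_1=\Big\langle\frac1{|1-\frac12e^{i\theta}|^2}\Big\rangle=\sum_{n\ge0}4^{-n}=\frac43 .$$
Only frequencies $n\ge1$ occur.

## Multipliers on functions with frequencies $n\ge d$

Now we need $\|T\psi\|_1\le\kappa_d\|\psi\|_1$ for $\psi=e^{id\theta}\varphi$ with $\varphi_n=0$ for $n<0$. After removing $e^{id\theta}$, the operator multiplies $\varphi_n$ by $\kappa_{n+d}$ for $n\ge0$. What it does for $n<0$ is irrelevant, so we may choose a convolution kernel $K$ with $K_n=\kappa_{n+d}$ for $n\ge0$ and arbitrary $K_n$ for $n<0$. If $K\ge0$, then $\|K\|_1=\langle K\rangle=K_0=\kappa_d$, exactly the constant we want. A nonnegative $K$ is real, so $K_{-n}=\overline{K_n}$: the only candidate is the even reflection $K_n=\kappa_{|n|+d}$. This turns our problem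 into a positivity question.

**Lemma 2.** Let $d\ge1$ and let $(\kappa_n)_{n\in\mathbb Z}$ be real, even and absolutely summable, such that all matrices $[\kappa_{|j-k|+d}]_{0\le j,k<N}$ are positive semidefinite. Let $\psi=e^{id\theta}\varphi$ with $\varphi$ continuous and $\varphi_n=0$ for $n<0$. Put $T\psi=\sum_n\kappa_n\psi_ne^{in\theta}$. Then $\|T\psi\|_1\le\kappa_d\|\psi\|_1$. More precisely, $T\psi=e^{id\theta}(K*\varphi)$, where $K(\theta)=\sum_n\kappa_{|n|+d}\,e^{in\theta}$ is continuous, $K\ge0$, and $\langle K\rangle=\kappa_d$.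

**Proof.** First, $K\ge0$. By absolute summability the series for $K$ converges uniformly, so $K$ is continuous with Fourier coefficients $\kappa_{|n|+d}$; in particular $\langle K\rangle=\kappa_d$. Test the matrix hypothesis on the vector with entries $e^{ij\theta}$ and count the pairs with $j-k=n$, of which there are $N-|n|$:
$$0\le\frac1N\sum_{j,k=0}^{N-1}\kappa_{|j-k|+d}\,e^{i(j-k)\theta}=\sum_{|n|<N}\Big(1-\frac{|n|}N\Big)\kappa_{|n|+d}\,e^{in\theta}\longrightarrow K(\theta)\qquad(N\to\infty),$$
the limit being justified by dominated convergence of series. So $K\ge0$.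

Second, the formula for $T\psi$. We have $\psi_{n+d}=\varphi_n$, which vanishes for $n<0$. Therefore $T\psi=\sum_{n\ge0}\kappa_{n+d}\,\varphi_n\,e^{i(n+d)\theta}$, an absolutely convergent series. The continuous function $K*\varphi$ has coefficients $\kappa_{|n|+d}\varphi_n$, which are absolutely summable and vanish for $n<0$, so it equals $\sum_{n\ge0}\kappa_{n+d}\varphi_ne^{in\theta}$. Hence $T\psi=e^{id\theta}(K*\varphi)$.

Third, the bound: $\|T\psi\|_1=\|K*\varphi\|_1\le\|K\|_1\|\varphi\|_1=\langle K\rangle\|\varphi\|_1=\kappa_d\|\psi\|_1$. $\square$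

For $\kappa_n=\operatorname{sech}(n\ell)$ we have $\kappa_{|n|+d}=\operatorname{sech}(|n\ell|+d\ell)$. So the hypothesis of Lemma 2 follows, with the points $x_j=j\ell$, once we know that $x\mapsto\operatorname{sech}(|x|+a)$ is positive definite for $a=d\ell$.

## Positive definiteness of $\operatorname{sech}(|x|+a)$

**Lemma 3.** For every $a>0$ the function $g_a(x)=\operatorname{sech}(|x|+a)$ is positive definite on $\mathbb R$.

Two natural attempts stop short. Pólya's criterion says that an even continuous function which is convex on $[0,\infty)$ and tends to $0$ at infinity is positive definite. Since $\operatorname{sech}''=\operatorname{sech}\,(1-2\operatorname{sech}^2)$, the function $\operatorname{sech}$ is convex exactly where $\cosh y\ge\sqrt2$, that is, for $y\ge\log(1+\sqrt2)$. So the criterion settles $a\ge\log(1+\sqrt2)$, but for smaller $a$ the function $g_a$ is concave just to the right of $0$ and the criterion does not apply. In our problem $a=d\ell$ is small when the domain is thin.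

The other attempt expands $\operatorname{sech}y=2\sum_{k\ge0}(-1)^ke^{-(2k+1)y}$. Each $e^{-c|x|}$ has the positive Fourier transform $2c/(c^2+\xi^2)$, but the signs alternate, and the terms need not decrease: the transforms of the terms $k=1$ and $k=0$ have ratio, in absolute value, $3e^{-2a}\frac{1+\xi^2}{9+\xi^2}$, which exceeds $1$ for large $\xi$ when $3e^{-2a}>1$.

What works is to compute the transform by rotating the ray of integration to the imaginary axis, where the alternating sum becomes a geometric series.

**Proof of Lemma 3.** **Step 1: reduction to the sign of an integral.** The aim is to see what has to be positive. The function $g_a$ is continuous, even and integrable, and its Fourier transform is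
$$\int_{\mathbb R}g_a(x)e^{-i\xi x}dx=2\Phi(\xi),\qquad \Phi(\xi)=\int_0^\infty\cos(\xi x)\operatorname{sech}(x+a)\,dx .$$
$\Phi$ is even and $\Phi(0)>0$. We show that $\Phi(\xi)>0$ for $\xi>0$.

**Step 2: rotating the contour.** The aim is to replace the oscillating factor $e^{i\xi x}$ by a decaying one. Let $\xi>0$. The poles of $w\mapsto\operatorname{sech}(w+a)$ are the points $-a+i(\frac\pi2+k\pi)$, $k\in\mathbb Z$, all on the line $\operatorname{Re}w=-a<0$. So $e^{i\xi w}\operatorname{sech}(w+a)$ is holomorphic near the closed first quadrant. For $x,t\ge0$,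
$$|\cosh(a+x+it)|^2=\sinh^2(a+x)+\cos^2t\ge\sinh^2(a+x).$$
Apply Cauchy's theorem to the rectangle $[0,X]\times[0,Y]$. On the right side, $w=X+it$, the integral is at most $\frac1{\sinh(X+a)}\int_0^\infty e^{-\xi t}dt$ in absolute value, uniformly in $Y$, which tends to $0$ as $X\to\infty$. On the top side, $w=x+iY$, it is at most $e^{-\xi Y}\int_0^\infty\frac{dx}{\sinh(x+a)}$, uniformly in $X$; the integral is finite because $a>0$, so this tends to $0$ as $Y\to\infty$. What remains are the bottom and the left side:
$$\int_0^\infty e^{i\xi x}\operatorname{sech}(x+a)\,dx=i\int_0^\infty\frac{e^{-\xi t}\,dt}{\cosh a\cos t+i\sinh a\sin t}.$$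

**Step 3: the sign.** The aim is to read off positivity. The denominator has squared modulus $\cosh^2a\cos^2t+\sinh^2a\sin^2t=\sinh^2a+\cos^2t$, and $i\,(\cosh a\cos t-i\sinh a\sin t)$ has real part $\sinh a\sin t$. Taking real parts,
$$\Phi(\xi)=\int_0^\infty e^{-\xi t}\,\frac{\sinh a\,\sin t}{\sinh^2a+\cos^2t}\,dt .$$
The fraction changes sign under $t\mapsto t+\pi$, so the integral over $[k\pi,(k+1)\pi]$ is $(-e^{-\pi\xi})^k$ times the integral over $[0,\pi]$. Summing the geometric series,
$$\Phi(\xi)=\frac1{1+e^{-\pi\xi}}\int_0^\pi e^{-\xi t}\,\frac{\sinh a\,\sin t}{\sinh^2a+\cos^2t}\,dt>0 .$$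

**Step 4: Fourier inversion.** The aim is to write $g_a$ as a positive combination of exponentials; for this $\Phi$ must be integrable. With $k(x)=\operatorname{sech}(x+a)\tanh(x+a)$, which equals $-\frac{d}{dx}\operatorname{sech}(x+a)$, two integrations by parts give for $\xi>0$
$$\Phi(\xi)=\frac1\xi\int_0^\infty\sin(\xi x)\,k(x)\,dx=\frac1{\xi^2}\Big(k(0)+\int_0^\infty\cos(\xi x)\,k'(x)\,dx\Big)=O(\xi^{-2}),$$
since $k'=\operatorname{sech}(\operatorname{sech}^2-\tanh^2)$, evaluated at $x+a$, is integrable. As $\Phi$ is also continuous, bounded and even, it is integrable, and inversion gives $g_a(x)=\frac1\pi\int_{\mathbb R}\Phi(\xi)e^{i\xi x}d\xi$ with $\Phi\ge0$. So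
$$\sum_{i,j}c_i\overline{c_j}\,g_a(x_i-x_j)=\frac1\pi\int_{\mathbb R}\Phi(\xi)\,\Big|\sum_jc_je^{i\xi x_j}\Big|^2d\xi\ge0 .\qquad\square$$

## Proof of Theorem 1

**Step 1: set-up.** The aim is to satisfy the hypotheses of the lemmas. By conjugation let $d\ge1$. Fix $0<\ell<L$ and take $f,F,\kappa_n,m$ as in (3). The function $f$ is smooth, nonvanishing and of winding number $d$, so Lemma 1 provides $\psi=e^{id\theta}\varphi$ with $f\bar\psi=|f||\psi|$. The sequence $\kappa_n=\operatorname{sech}(n\ell)$ is real, even and summable, and $\kappa_{|j-k|+d}=g_{d\ell}(j\ell-k\ell)$, so by Lemma 3 with $a=d\ell$ the hypothesis of Lemma 2 holds.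

**Step 2: the chain.** The aim is to compare $m$ with $R_*$. Using in turn $|f|\ge m$, Lemma 1, (4), and Lemma 2,
$$m\|\psi\|_1\le\langle|f||\psi|\rangle=\langle f\bar\psi\rangle=\langle F\,\overline{T\psi}\rangle\le R_*\|T\psi\|_1\le R_*\operatorname{sech}(d\ell)\,\|\psi\|_1 .$$
Since $\|\psi\|_1>0$, we get $R_*\ge m\cosh(d\ell)$.

**Step 3: the limit and strictness.** The aim is to reach $L$ without losing the strict sign. Here $m$ does not depend on $\ell$, and $m>r_*$ because $|f|>r_*$ is continuous on a compact circle. Letting $\ell\to L$,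
$$R_*\ge m\cosh(dL)>r_*\cosh(dL)\ge r_*\cosh L .$$
Finally $e^L=\sqrt{R/r}$, so $\cosh(dL)=\frac12[(R/r)^{d/2}+(r/R)^{d/2}]$ and $\cosh L=\frac12(\sqrt{R/r}+\sqrt{r/R})$. $\blacksquare$

## A three-circle inequality on an arbitrary circle

The proof used the middle circle $\mathbb T_{\sqrt{rR}}$ and gave both boundary circles the same weight. For any other circle we need two different multipliers. For a harmonic $h$ on $A(r,R)$ let
$$M_r=\limsup_{|z|\to r}|h|,\qquad M_R=\limsup_{|z|\to R}|h| .$$

**Theorem 2.** Let $h$ be a harmonic complex function on $A(r,R)$ and let $r<\sigma<R$. Assume $h\ne0$ on $\mathbb T_\sigma$ and that $h|_{\mathbb T_\sigma}$ has winding number $d\ne0$. Put $L_1=\log\frac\sigma r$, $L_2=\log\frac R\sigma$, $\Lambda=L_1+L_2$. Then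
$$\min_{\mathbb T_\sigma}|h|\le M_r\,\frac{\sinh(|d|L_2)}{\sinh(|d|\Lambda)}+M_R\,\frac{\sinh(|d|L_1)}{\sinh(|d|\Lambda)} . \tag{5}$$
If $M_r,M_R<\infty$, equality holds if and only if, with $z=\sigma e^{s+i\theta}$ and some $\beta\in\mathbb R$,
$$h=e^{i(d\theta+\beta)}\;\frac{M_r\sinh(|d|(L_2-s))+M_R\sinh(|d|(s+L_1))}{\sinh(|d|\Lambda)} . \tag{6}$$
So (5) is sharp for all data $M_r,M_R\ge0$, not both zero.

Note that $h$ may vanish off $\mathbb T_\sigma$. The multipliers that will appear are values of $q_p(y)=\sinh(py)/\sinh y$ for $y>0$. The case $p=\frac12$ is $q_{1/2}(y)=\frac12\operatorname{sech}(y/2)$, which Lemma 3 covers. For other $p$ the doubling formula helps: $\sinh y=4\sinh\frac y4\cosh\frac y4\cosh\frac y2$ gives $q_{1/4}(y)=\frac14\operatorname{sech}\frac y4\operatorname{sech}\frac y2$, a product of two functions of the type already understood. The next lemma does this systematically.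

**Lemma 4.** For $0\le p\le1$ let $q_p(y)=\sinh(py)/\sinh y$. Then $x\mapsto q_p(|x|+a)$ is positive definite on $\mathbb R$ for every $a>0$.

**Proof.** Let $\mathcal P$ be the set of continuous $q\colon(0,\infty)\to[0,\infty)$ such that $q(|x|+a)$ is positive definite for all $a>0$.

First, closure properties. Positive semidefinite matrices are closed under nonnegative combinations, entrywise limits, and entrywise products. The last is the Schur product theorem: if $B=\sum_iv_iv_i^*$ and $C=\sum_jw_jw_j^*$, then the entrywise product is $\sum_{i,j}(v_i\circ w_j)(v_i\circ w_j)^*$, where $\circ$ is the entrywise product of vectors. So $\mathcal P$ is closed under nonnegative combinations, products, and pointwise limits that are continuous.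

Second, the initial members. For $c>0$ we have $\operatorname{sech}(c(|x|+a))=g_{ca}(cx)$, so $\operatorname{sech}(cy)\in\mathcal P$ by Lemma 3. The constants $q_0=0$ and $q_1=1$ lie in $\mathcal P$, the latter because $[1]_{i,j}$ is positive semidefinite.

Third, midpoints, to get from $p=0,1$ to all $p$. From $\sinh p_1y+\sinh p_2y=2\sinh\frac{(p_1+p_2)y}2\cosh\frac{(p_2-p_1)y}2$,
$$q_{(p_1+p_2)/2}(y)=\operatorname{sech}\!\Big(\frac{(p_2-p_1)y}2\Big)\cdot\frac{q_{p_1}(y)+q_{p_2}(y)}2 .$$
Hence if $q_{p_1},q_{p_2}\in\mathcal P$ with $p_1<p_2$, then $q_{(p_1+p_2)/2}\in\mathcal P$. Every $\frac{2k+1}{2^{j+1}}$ is the midpoint of $\frac k{2^j}$ and $\frac{k+1}{2^j}$, so by induction $q_p\in\mathcal P$ for all dyadic $p\in[0,1]$. Since $q_p(y)$ is continuous in $p$, pointwise limits give all $p\in[0,1]$. $\square$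

**Proof of inequality (5).** By conjugation let $d\ge1$. If $M_r$ or $M_R$ is infinite, the right side of (5) is infinite, since both coefficients are positive. So assume both are finite.

**Step 1: boundary values.** The aim is to express $h$ by functions on the two boundary circles. By (1) each $h_n$ on $(-L_1,L_2)$ is a combination of $e^{\pm ns}$ (affine if $n=0$), so it extends smoothly to $[-L_1,L_2]$, and solving the two-point boundary problem gives
$$h_n(s)=\frac{\sinh(n(L_2-s))\,h_n(-L_1)+\sinh(n(s+L_1))\,h_n(L_2)}{\sinh(n\Lambda)}, \tag{7}$$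
where for $n=0$ the quotients are read as $\frac{L_2-s}\Lambda$ and $\frac{s+L_1}\Lambda$. Write $M_-=M_r$ and $M_+=M_R$. For $s$ near $-L_1$ the functions $h(s,\cdot)$ are uniformly bounded, and $\limsup_{s\to-L_1}\sup_\theta|h(s,\theta)|\le M_-$. Bounded sequences in $L^\infty=(L^1)^*$ have weak-$*$ convergent subsequences, because $L^1$ of the circle is separable, and the norm does not increase in the limit beyond the limsup. So along some $s_k\to-L_1$ we get a limit $F_-\in L^\infty$ with $\|F_-\|_\infty\le M_-$. Testing against $e^{-in\theta}\in L^1$, we find $(F_-)_n=\lim h_n(s_k)=h_n(-L_1)$. In the same way there is $F_+\in L^\infty$ with $\|F_+\|_\infty\le M_+$ and $(F_+)_n=h_n(L_2)$.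

**Step 2: the two multipliers.** The aim is to check the hypotheses of Lemma 2. With $f=h(0,\cdot)$, formula (7) at $s=0$ reads
$$f_n=\lambda_n^-(F_-)_n+\lambda_n^+(F_+)_n,\qquad \lambda_n^\mp=q_{p_\mp}(|n|\Lambda),\quad p_-=\frac{L_2}\Lambda,\quad p_+=\frac{L_1}\Lambda,\quad q_p(0):=p .$$
Both sequences are real and even. Since $q_p(y)=e^{-(1-p)y}\frac{1-e^{-2py}}{1-e^{-2y}}\le e^{-(1-p)y}$ and $0<p_\pm<1$, they are summable. Moreover $\lambda^\pm_{|j-k|+d}=q_{p_\pm}(|j\Lambda-k\Lambda|+d\Lambda)$, so by Lemma 4 with $a=d\Lambda$ both satisfy the hypothesis of Lemma 2. Let $T_\pm$ and $K_\pm$ be the corresponding operators and kernels.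

**Step 3: the chain.** The aim is to pair as before. Let $\psi=e^{id\theta}\varphi$ be the function of Lemma 1 for $f$, and let $m=\min|f|$. By Parseval and Lemma 2,
$$m\|\psi\|_1\le\langle|f||\psi|\rangle=\langle f\bar\psi\rangle=\sum_\pm\langle F_\pm\,\overline{T_\pm\psi}\rangle\le\sum_\pm M_\pm\|T_\pm\psi\|_1\le\sum_\pm M_\pm\lambda_d^\pm\,\|\psi\|_1 . \tag{8}$$
Dividing by $\|\psi\|_1>0$ and inserting $\lambda_d^-=\frac{\sinh(dL_2)}{\sinh(d\Lambda)}$, $\lambda_d^+=\frac{\sinh(dL_1)}{\sinh(d\Lambda)}$ gives (5).

## Equality in the three-circle inequality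

We finish the proof of Theorem 2, still with $d\ge1$ and $M_r,M_R$ finite. Suppose equality holds in (5). Then every inequality in (8) is an equality. The first one already gives $|f|\equiv m$, because $(|f|-m)|\psi|$ is continuous, nonnegative, of mean zero, and $\psi$ never vanishes.

**Step 1: $\varphi$ has constant argument.** The aim is to exploit equality in Lemma 2. Since $h\ne0$ on $\mathbb T_\sigma$, we have $m>0$, so at least one of $M_\pm$ is positive. For that sign write $K=K_\pm$. The last inequality in (8) holds term by term, so equality of the sums forces $\|K*\varphi\|_1=\langle K\rangle\|\varphi\|_1$. The right side equals $\|K*|\varphi|\,\|_1$ by Fubini, since $K\ge0$. Now $|K*\varphi|\le K*|\varphi|$ pointwise, both sides are continuous, and their means agree. So they agree at every $\theta$.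

The kernel $K$ is continuous, nonnegative and, since $\langle K\rangle=\lambda_d^\pm>0$, not identically zero. So $K>0$ on some open arc $I$. For fixed $\theta$, the equality $\big|\int K(t)\varphi(\theta-t)\,dt\big|=\int K(t)|\varphi(\theta-t)|\,dt$ forces $\varphi(\theta-t)$ to have the same argument for all $t\in I$ ($\varphi$ is continuous and nowhere zero). Thus $\varphi/|\varphi|$ is constant on the open arc $\theta-I$, for every $\theta$. These arcs cover the circle, so $\varphi/|\varphi|$ is locally constant, hence constant, say $e^{i\beta}$.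

**Step 2: $\varphi$ is constant.** The aim is to identify $\psi$. The function $u=e^{-i\beta}\varphi$ is real-valued, so $u_{-n}=\overline{u_n}$; and $u_n=0$ for $n<0$. So only $u_0$ survives and $u$, being continuous, is constant; it is positive because $u=|\varphi|$. Scaling $\psi$ by a positive constant, which affects nothing in (8), we may take $\psi=e^{i(d\theta+\beta)}$. Then $T_\pm\psi=\lambda_d^\pm\psi$.

**Step 3: the boundary functions.** The aim is to determine $F_\pm$ and then $h$. Equality in (8) now reads $\sum_\pm\lambda_d^\pm\langle F_\pm\bar\psi\rangle=\sum_\pm\lambda_d^\pm M_\pm$. Take real parts. Since $\operatorname{Re}(F_\pm\bar\psi)\le|F_\pm|\le M_\pm$ almost everywhere and $\lambda_d^\pm>0$, we get $\langle\operatorname{Re}(F_\pm\bar\psi)\rangle=M_\pm$ for both signs, hence $\operatorname{Re}(F_\pm\bar\psi)=M_\pm$ a.e. Together with $|F_\pm\bar\psi|\le M_\pm$ this gives $F_\pm\bar\psi=M_\pm$, that is, $F_\pm=M_\pm\psi$ a.e. So $h_n(-L_1)=h_n(L_2)=0$ for $n\ne d$, and by (7) $h_n\equiv0$ for $n\ne d$. For $n=d$ the boundary values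 are $M_re^{i\beta}$ and $M_Re^{i\beta}$, and (7) shows that $h=h_d(s)e^{id\theta}$ is exactly (6).

**Step 4: the converse.** The aim is to check that every function (6) gives equality. Let $M_r,M_R\ge0$, not both zero, and define $h$ by (6). (If $h$ is given by (6) and satisfies the hypotheses of Theorem 2, then $M_r,M_R$ cannot both vanish, since $h\ne0$ on $\mathbb T_\sigma$.) This $h$ is $e^{id\theta}$ times a combination of $e^{\pm ds}$, hence harmonic. For $-L_1<s<L_2$ both hyperbolic sines are positive, so $h$ is nonvanishing and has winding number $d$. As $s\to-L_1$, $|h|\to M_r$; as $s\to L_2$, $|h|\to M_R$. At $s=0$ the constant $|h|$ equals the right side of (5). Conjugation gives the case $d\le-1$. $\blacksquare$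

## Existence of maps with winding number $d$, and the extremal maps

**Corollary.** Let $L=\frac12\log\frac Rr$, $\rho=\sqrt{rR}$, and let $d\ne0$ be an integer.

1. A harmonic map $A(r,R)\to A(r_*,R_*)$ of winding number $d$ exists if and only if $R_*/r_*>\cosh(|d|L)$.
2. If $h$ is harmonic on $A(r,R)$ with $r_*\le|h|\le R_*$ and winding number $d$, then $R_*/r_*\ge\cosh(|d|L)$. Equality holds if and only if $h=\frac{r_*e^{i\beta}}2\big[(z/\rho)^d+(\rho/\bar z)^d\big]$ for some $\beta\in\mathbb R$ and $R_*=r_*\cosh(|d|L)$.

**Proof.** With $z=\rho e^{s+i\theta}$ we have $(z/\rho)^d=e^{ds}e^{id\theta}$ and $(\rho/\bar z)^d=e^{-ds}e^{id\theta}$, so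
$$\tfrac12\big[(z/\rho)^d+(\rho/\bar z)^d\big]=e^{id\theta}\cosh(ds),\qquad |s|<L . \tag{9}$$
Take $\sigma=\rho$ in Theorem 2. Then $L_1=L_2=L$, $\Lambda=2L$, and since $\sinh(2|d|L)=2\sinh(|d|L)\cosh(|d|L)$, inequality (5) becomes
$$\min_{\mathbb T_\rho}|h|\le\frac{M_r+M_R}{2\cosh(|d|L)} .$$

**Part 2.** The aim is to sandwich. If $r_*\le|h|\le R_*$, then
$$r_*\le\min_{\mathbb T_\rho}|h|\le\frac{M_r+M_R}{2\cosh(|d|L)}\le\frac{R_*}{\cosh(|d|L)},$$
which is the inequality. If $R_*=r_*\cosh(|d|L)$, equality holds throughout. As $M_r,M_R\le R_*$, this forces $M_r=M_R=R_*$, and equality holds in (5), so (6) gives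
$$h=R_*e^{i(d\theta+\beta)}\,\frac{\sinh(|d|(L-s))+\sinh(|d|(L+s))}{\sinh(2|d|L)}=R_*e^{i(d\theta+\beta)}\,\frac{2\sinh(|d|L)\cosh(ds)}{\sinh(2|d|L)}=r_*e^{i\beta}e^{id\theta}\cosh(ds),$$
the stated map by (9). Conversely, that map is harmonic with winding number $d$, and $r_*\le|h|=r_*\cosh(ds)\le r_*\cosh(|d|L)$.

**Part 1.** Necessity is Theorem 1. For sufficiency, the aim is to rescale the extremal map so that it avoids the inner circle. If $R_*/r_*>\cosh(|d|L)$, choose $c$ with $r_*<c\le R_*/\cosh(|d|L)$ and put $h=\frac c2\big[(z/\rho)^d+(\rho/\bar z)^d\big]=c\,e^{id\theta}\cosh(ds)$. It is harmonic with winding number $d$, and since $|s|<L$,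
$$r_*<c\le|h|<c\cosh(|d|L)\le R_* .\qquad\blacksquare$$

For the annulus $A(\frac12,2)$ with which we began, part 1 says: a harmonic map into $A(r_*,R_*)$ of winding number $1$ exists exactly when $R_*/r_*>\frac54$. For winding number $2$, where $\cosh(2\log2)=\frac12(4+\frac14)=\frac{17}8$, it exists exactly when $R_*/r_*>\frac{17}8$.
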